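# Two Haar-1 sets whose union is not Haar-countable

## Countable unions and the guess "yes"

A countable union of countable sets is countable. Suppose that each of the sets $A_0,A_1,A_2,\dots$ in a group is so small that some Cantor set meets all of its translates in finite sets only. Then the first guess is that the union $\bigcup_kA_k$ is still small in a slightly weaker sense: some Cantor set should meet all of its translates in countable sets. We first make this precise, then test the guess.

Throughout, $X$ is an uncountable abelian Polish group, written additively. A *Cantor set* in $X$ is a subset homeomorphic to $2^\omega$. A *Borel hull* of $A\subseteq X$ is a Borel set $B$ with $A\subseteq B\subseteq X$.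

**Definition.** A set $A\subseteq X$ is *Haar-countable* (respectively *Haar-finite*, *Haar-1*) if there are a Borel hull $B\supseteq A$ and a Cantor set $C\subseteq X$ such that for every $x\in X$ the set $(C+x)\cap B$ is countable (respectively is finite, has at most one element). We call such a $C$ a *witness*.

Clearly Haar-1 implies Haar-finite, and Haar-finite implies Haar-countable.

**Example.** Let $X=\mathbb R^2$ and let $K\subseteq\mathbb R$ be a Cantor set. The line $\mathbb R\times\{0\}$ is Haar-1 with witness $\{0\}\times K$, because a translate of $\{0\}\times K$ lies on a vertical line. On the other hand, a nonempty open set $U$ in any $X$ is not Haar-countable. Given a Cantor set $C$, pick $c\in C$ and $u\in U$. Then $C+(u-c)$ meets $U$ in a nonempty relatively open subset of a Cantor set, which is uncountable.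

**Question.** Is $\bigcup_kA_k$ Haar-countable for every $X$ and every sequence $(A_k)_{k\in\omega}$ of Haar-finite subsets of $X$?

Here is a form of the Haar-1 condition that we use all the time.

**Lemma 1 (difference test).** For $A\subseteq X$ and a Cantor set $C\subseteq X$, we have $|A\cap(C+x)|\le1$ for all $x\in X$ if and only if
$$(A-A)\cap(C-C)\subseteq\{0\}. \tag{1}$$

*Proof.* If $a\ne a'$ both lie in $A\cap(C+x)$, then $a-a'$ is a nonzero element of both difference sets. Conversely, if $a-a'=c-c'\neq0$ with $a,a'\in A$ and $c,c'\in C$, put $x=a-c=a'-c'$; then $a$ and $a'$ are two points of $A\cap(C+x)$. $\square$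

Next, a textbook theorem (Kechris, *Classical Descriptive Set Theory*, 19.1). It applies because $X$ has no isolated points: an isolated point would make $X$ discrete by translation, and a discrete separable space is countable.

**Mycielski's theorem.** If $R_m\subseteq X^{l_m}$ ($m\in\omega$) are meager, then there is a Cantor set $M\subseteq X$ such that no tuple of distinct points of $M$ lies in any $R_m$.

Now we test the guess.

*A common witness.* If one Cantor set $C$ works for Borel hulls $B_k$ of all the $A_k$, then $(C+x)\cap\bigcup_kB_k$ is a countable union of finite sets, so the guess is right. All difficulty comes from witnesses that change with $k$.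

*Countable sets.* Let $L\subseteq X$ be countable. For each $d\in L-L$ the set $\{(u,v)\in X^2:u-v=d\}$ is closed. It has empty interior, since $u$ is determined by $v$ and $X$ has no isolated points. So Mycielski's theorem gives a Cantor set $C$ with $u-v\notin L-L$ for distinct $u,v\in C$, and by Lemma 1 the set $L$ is Haar-1. A countable union of countable sets is of the same kind, so the guess is right.

*Lines in the plane.* The witness $\{0\}\times K$ for the horizontal axis is a subset of the vertical axis, so it is useless for the vertical axis. Still, let $\ell_0,\ell_1,\dots$ be any lines in $\mathbb R^2$ and take $C=\{(t,t^2):t\in K\}$. A translate of a parabola meets a line in at most two points, so $(C+x)\cap\bigcup_k\ell_k$ is always countable. The guess is right again.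

*Sets that are $\sigma$-compact, when $X$ is not locally compact.*

**Lemma 2.** If $X$ is not locally compact, every $\sigma$-compact $L\subseteq X$ is Haar-1.

*Proof.* Write $L=\bigcup_nK_n$ with $K_n$ compact and increasing. Each $K_n-K_n$ is compact. It has empty interior, since otherwise some point, and by translation every point, would have a compact neighborhood. The map $(u,v)\mapsto(u-v,v)$ is a homeomorphism of $X^2$, and $\{(u,v):u-v\in K_n-K_n\}$ is the preimage of $(K_n-K_n)\times X$. So this set is closed and nowhere dense. Mycielski's theorem gives a Cantor set $C$ such that $u-v\notin\bigcup_n(K_n-K_n)=L-L$ for distinct $u,v\in C$ (the last equality holds because the $K_n$ increase). Now use Lemma 1; the set $L$ is Borel and is its own hull. $\square$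

So in such an $X$ a countable union of $\sigma$-compact sets is even Haar-1. Every test supports the guess.

## Adding two witnesses

How would one prove the guess, say for two Borel sets $B_1,B_2$ with witnesses $C_1,C_2$? There is a model in measure theory. If $\mu_1$ vanishes on all translates of $B_1$ and $\mu_2$ on all translates of $B_2$, then $\mu_1*\mu_2$ vanishes on all translates of both, since
$$(\mu_1*\mu_2)(B_1+x)=\int\mu_1(B_1+x-y)\,d\mu_2(y)=0,$$
and similarly for $B_2$. The counterpart for Cantor sets is to look inside $C_1+C_2$. Here
$$(C_1+C_2+x)\cap B_1=\bigcup_{c\in C_2}\big((C_1+c+x)\cap B_1\big),$$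
and this is where the argument stops: it is a union of continuum many finite sets. An integral of zeros is zero, but a union of this many finite sets can be uncountable. With $B_1=\mathbb R\times\{0\}$, $C_1=\{0\}\times K$ and $C_2=K\times\{0\}$, the set $C_1+C_2=K\times K$ has a translate that meets $B_1$ in a copy of $K$.

One can try to select one point for each parameter, taking $C=\{h_1(\alpha)+h_2(\alpha):\alpha\in2^\omega\}$ with homeomorphisms $h_i:2^\omega\to C_i$. A given selection can be beaten. In $\mathbb R^2$, let $\kappa:2^\omega\to K$ be a homeomorphism, $h_1(\alpha)=(0,\kappa(\alpha))$ and $h_2(\alpha)=(\kappa(\alpha),0)$. The diagonal line $B_1=\{(t,t):t\in\mathbb R\}$ has $C_1=\{0\}\times K$ as a witness, yet it contains the whole of $C$. Of course another selection handles this $B_1$. What remains is whether one pair of sets can beat *all* Cantor sets at once. It can, so the guess is wrong.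

**Theorem.** Let $X$ be any uncountable abelian Polish group. There are a Borel Haar-1 set $A_1\subseteq X$ and a compact Haar-1 set $A_2\subseteq X$ such that every Cantor set $C\subseteq X$ contains a Cantor set $P$ having a translate contained in $A_1$ or in $A_2$. Consequently, for every Cantor set $C$ there is $x\in X$ with $(C+x)\cap(A_1\cup A_2)$ uncountable, so $A_1\cup A_2$ is not Haar-countable.

The "consequently" is immediate. If $P\subseteq C$ and $P+x\subseteq A_i$, then for every Borel hull $B$ of $A_1\cup A_2$ the set $(C+x)\cap B$ contains the uncountable set $P+x$, so $C$ is not a witness for $B$. Since $\emptyset$ is Haar-finite, the sequence $A_1,A_2,\emptyset,\emptyset,\dots$ answers the Question with **no**, and it does so in every $X$.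

## A dichotomy for Cantor sets

Suppose that $A_1$ is to be Haar-1 with witness $C_1$, and put $D=C_1-C_1$. By Lemma 1, $A_1$ may contain a translate of $P$ only if $(P-P)\cap D=\{0\}$. For example, no translate of $C_1$ can be in $A_1$. The second set has to take care of the Cantor sets that are forbidden for $A_1$, and the surprise is that the single compact set $D$ can do this. The reason is a dichotomy: a Cantor set either has a piece all of whose differences lie in $D$, or it has a Cantor subset with no nonzero difference in $D$.

**Metric.** By Birkhoff–Kakutani, $X$ has a compatible translation-invariant metric $\rho$, and by a theorem of Klee an invariant compatible metric on an abelian Polish group is complete. Fix $\rho$ and write $|x|=\rho(x,0)$. Then $\rho(x,y)=|x-y|$, $|-x|=|x|$ and $|x+y|\le|x|+|y|$.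

**Sequences.** For $\alpha\in2^\omega$, $\alpha|k$ is the string of its first $k$ digits. For a finite string $s$, $|s|$ is its length, and $s^\frown0^\infty$ is $s$ followed by zeros.

**Cantor schemes.** Let $r_k>0$ with $r_k\to0$. Suppose that nonempty relatively clopen subsets $F_s$ ($s\in2^{<\omega}$) of a Cantor set $C$ satisfy: $F_{s0},F_{s1}\subseteq F_s$ are disjoint, and $\operatorname{diam}F_s<r_{|s|}$. The sets $F_{\alpha|k}$, $k\in\omega$, are compact, nonempty and decreasing, with diameters tending to $0$. So they intersect in one point, which we call $g(\alpha)$. If $\alpha|k=\beta|k$, then $g(\alpha),g(\beta)\in F_{\alpha|k}$, so $\rho(g(\alpha),g(\beta))<r_k$; hence $g$ is continuous. If $\alpha\ne\beta$ first differ after $s$, then $g(\alpha)$ and $g(\beta)$ lie in different sets among $F_{s0},F_{s1}$; hence $g$ is injective. As $2^\omega$ is compact, $g$ is a homeomorphism onto $g[2^\omega]$, which is a Cantor set. We also use that a nonempty relatively clopen subset of a Cantor set is a Cantor set.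

**Lemma 3 (dichotomy).** Let $D\subseteq X$ be closed with $D=-D$ and $0\in D$, and let $r_k>0$, $r_k\to0$. For every Cantor set $C\subseteq X$ one of the following holds.

- (i) There is a nonempty relatively clopen $U\subseteq C$ with $U-U\subseteq D$.
- (ii) There is a continuous $g:2^\omega\to C$ such that
  - (G1) for all $k$: $\alpha|k=\beta|k\Rightarrow\rho(g(\alpha),g(\beta))<r_k$;
  - (G2) $\alpha\ne\beta\Rightarrow g(\alpha)-g(\beta)\notin D$.

*Proof.* Suppose (i) fails. Then every nonempty relatively clopen $U\subseteq C$ contains $p,q$ with $p-q\notin D$, and also $q-p\notin D$ because $D=-D$. Since $0\in D$, $p\ne q$. Since $D$ is closed, small enough relatively clopen neighborhoods $U_0\ni p$ and $U_1\ni q$ inside $U$ are disjoint, have diameter as small as we like, and satisfy $(U_0-U_1)\cap D=\emptyset=(U_1-U_0)\cap D$. Start with any nonempty relatively clopen $F_\emptyset\subseteq C$ of diameter less than $r_0$. Given $F_s$, apply the previous observation to $U=F_s$ and let $F_{s0}=U_0$, $F_{s1}=U_1$, of diameter less than $r_{|s|+1}$. The map $g$ of this scheme satisfies (G1). If $\alpha\ne\beta$ first differ after $s$, then $g(\alpha)-g(\beta)$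 lies in $F_{s0}-F_{s1}$ or in $F_{s1}-F_{s0}$, hence outside $D$. This is (G2). $\square$

**Example.** In $\mathbb R^2$ let $C_1=\{0\}\times K$, so $D=\{0\}\times(K-K)$. The Cantor set $C_1$ itself is in case (i) with $U=C_1$. The Cantor set $\{(t,t):t\in K\}$ has no nonzero difference in $D$, so it is in case (ii). The set $D$ is itself Haar-1 here, with witness $K\times\{0\}$. In a general $X$ there is no second coordinate, and we shall use independence instead.

In case (i), pick $p\in U$: then $U-p\subseteq U-U\subseteq D$, so a translate of the Cantor set $U$ lies in $D$. So let $A_2=D$. In case (ii), we want to put one translate $x(g)+g[2^\omega]$ into $A_1$, for *every* $g$ with (G1) and (G2). Inside one such translate, (G2) excludes nonzero differences from $D=C_1-C_1$. Between two of them, with indices $g\neq g'$, we are safe if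
$$x(g)+g[2^\omega]+C_1\quad\text{and}\quad x(g')+g'[2^\omega]+C_1\quad\text{are disjoint}, \tag{2}$$
because $z-z'=d-d'$ means $z+d'=z'+d$. There are continuum many $g$. Choosing the $x(g)$ one after another by transfinite recursion, even where each choice is possible, would tell us nothing about whether $A_1$ is Borel, and the definition of Haar-1 demands a Borel hull. So we want $x(g)$ to be a Borel function of $g$, with (2) enforced explicitly.

## Grids that carry one binary digit

The plan for (2) is to find pairwise disjoint sets $H_c$, $c\in2^\omega$, together with a Borel injection $\psi$ from the set of all our $g$ into $2^\omega$, and to translate $T_g=g[2^\omega]+C_1$ into $H_{\psi(g)}$.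

A first attempt at $H_c$ is to use one scale per digit. Take a grid $Y$ of mesh $\varepsilon$ and a number $\delta$ much smaller than $\varepsilon$. Say that $z$ carries the digit $1$ if it is within $\delta/2$ of $Y$, and the digit $0$ if its distance from $Y$ is at least $\delta$. We look at $T_g$ as a union of finitely many tiny balls. The digit $0$ can be given to all of them at once: among enough small candidate translations, some one keeps every ball away from the grid. The digit $1$ fails as soon as there are two balls. In $X=\mathbb R$ with $Y=\varepsilon\mathbb Z$ and $\delta\le\varepsilon/32$, the points $0+x$ and $\varepsilon/2+x$ are never both within $\delta/2$ of $Y$, for otherwise $\varepsilon/2$ would be within $\delta\le\varepsilon/32$ of $\varepsilon\mathbb Z$.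

So one scale can serve only one ball with the digit $1$. The way out is to use as many scales as there are balls, and to read the digit $1$ as "near the grid at *some* scale of the block" and the digit $0$ as "far from the grid at *every* scale of the block". This needs the number of balls in advance, and we know it. A set $g[2^\omega]$ with (G1) splits into $2^k$ pieces of diameter less than $r_k$, and if $C_1$ is built likewise, then $T_g$ is covered by $2^k\cdot2^k=4^k$ balls of radius $2r_k$. So the order of choices is: scales, then $r_k$, then $C_1$ and $D$, then the maps $g$. Passing to thin Cantor subsets costs nothing, since Lemma 3 delivers (G1) for any prescribed $r_k\to 0$.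

**Step 1: scales and coding sets.** *We fix the sizes, the grids and the sets $H_c$, before any Cantor set is chosen.*

Let $n_k=4^k$. Partition $\omega$ into consecutive intervals $I_0<I_1<\cdots$ with $|I_k|=n_k$, and let $b_k=\max I_k$. Define $\varepsilon_b,\delta_b>0$ recursively, starting with $\varepsilon_0=1$. Given $\varepsilon_b$, where $b\in I_k$, choose $n_k+1$ distinct points
$$a_b^0,\dots,a_b^{n_k}\in X,\qquad |a_b^i|<\varepsilon_b/4,$$
which is possible because $X$ is not discrete. Choose $\delta_b>0$ with $\delta_b\le\varepsilon_b/32$ such that these points are pairwise at distance at least $4\delta_b$, and put $\varepsilon_{b+1}=\delta_b/8$.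

Then $\varepsilon_{b+1}=\delta_b/8\le\varepsilon_b/256$ for all $b$, so $\sum_{b'>b}\varepsilon_{b'}\le\frac{\delta_b}{8}\cdot\frac{256}{255}$, and therefore
$$\sum_{b'>b}\varepsilon_{b'}<\delta_b/4\qquad(b\in\omega). \tag{3}$$
Also $\delta_{b+1}\le\varepsilon_{b+1}/32=\delta_b/256$, so the $\delta_b$ decrease to $0$. Put
$$r_k=\delta_{b_k}/8,\qquad\text{so } r_k\to0 \text{ and } 2r_k=\delta_{b_k}/4\le\delta_b/4 \text{ for all } b\in I_k. \tag{4}$$

Let $Y_b\subseteq X$ be a maximal set whose distinct points are at distance at least $\varepsilon_b$. It is nonempty, and it is countable because the open balls of radius $\varepsilon_b/2$ about its points are disjoint and $X$ is separable. By maximality,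
$$\text{every } u\in X \text{ has some } y\in Y_b \text{ with } \rho(u,y)<\varepsilon_b. \tag{5}$$
Define
$$H_1^k=\bigcup_{b\in I_k}\{z:\operatorname{dist}(z,Y_b)\le\delta_b/2\},\qquad H_0^k=\bigcap_{b\in I_k}\{z:\operatorname{dist}(z,Y_b)\ge\delta_b\},$$
and $H_c=\bigcap_kH^k_{c(k)}$ for $c\in2^\omega$. A point of $H_1^k$ has $\operatorname{dist}(z,Y_b)\le\delta_b/2<\delta_b$ for some $b\in I_k$, so $H_0^k\cap H_1^k=\emptyset$. If $c\ne c'$ differ at $k$, then $H_c$ and $H_{c'}$ lie in different sets among $H^k_0,H^k_1$. So the sets $H_c$ are pairwise disjoint.

**Example.** For $X=\mathbb R$ we may take $Y_b=\varepsilon_b\mathbb Z$, $a_b^i=i\varepsilon_b/(8n_k)$ and $\delta_b=\varepsilon_b/(32n_k)$: indeed $|a_b^i|\le\varepsilon_b/8$, and distinct $a_b^i$ are at distance at least $4\delta_b$.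

**Lemma 4 (avoidance).** Let $b\in I_k$ and $u_1,\dots,u_{n_k}\in X$. Some $i\le n_k$ satisfies $\operatorname{dist}(u_j+a_b^i,Y_b)\ge2\delta_b$ for all $j$.

*Proof.* Fix $j$. At most one $y\in Y_b$ satisfies $\rho(y,u_j)<\varepsilon_b/4+2\delta_b$, because two such points would be at distance less than $2(\varepsilon_b/4+\varepsilon_b/16)<\varepsilon_b$. Call it $y_j$ if it exists. The open ball of radius $2\delta_b$ about $y_j-u_j$ contains at most one of the points $a_b^0,\dots,a_b^{n_k}$, since these are pairwise at distance at least $4\delta_b$. There are at most $n_k$ such balls and $n_k+1$ points, so some $a_b^i$ lies in none of the balls. For this $i$ we have $\rho(u_j+a_b^i,y_j)=\rho(a_b^i,y_j-u_j)\ge2\delta_b$ whenever $y_j$ exists. Every other $y\in Y_b$ satisfies $\rho(u_j,y)\ge\varepsilon_b/4+2\delta_b$, so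
$$\rho(u_j+a_b^i,y)\ge\rho(u_j,y)-|a_b^i|\ge(\varepsilon_b/4+2\delta_b)-\varepsilon_b/4=2\delta_b.\qquad\square$$

**Example.** In $\mathbb R$, measured in units of $\varepsilon_b$, with $n_k=4$: $Y_b=\mathbb Z$, $a^i=i/32$ for $i\le4$, and $2\delta_b=1/64$. The points $u_j=0,-\frac1{32},-\frac2{32},-\frac3{32}$ forbid $i=0,1,2,3$ respectively. The remaining $i=4$ moves them to $\frac4{32},\frac3{32},\frac2{32},\frac1{32}$, all at distance at least $1/64$ from $\mathbb Z$.

## An independent pair and the compact set $D$

**Step 2: the sets $C_1$, $C_2$, and $A_2=C_1-C_1$.** *We need a witness $C_1$ for the future $A_1$, thin at the scales $r_k$, such that $D=C_1-C_1$ is itself Haar-1.*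

For $1\le l\le4$ and $m_1,\dots,m_l\in\mathbb Z$ consider
$$R=\Big\{(u_1,\dots,u_l,v,v')\in X^{l+2}:\ \sum_{i\le l}m_iu_i=v-v'\Big\}.$$
There are countably many such sets. Each is closed, and each has empty interior because $v$ is determined by the other coordinates and $X$ has no isolated points. So all of them are nowhere dense, and Mycielski's theorem gives a Cantor set $M$ such that no tuple of distinct points of $M$ lies in any of them. Split $M$ into disjoint Cantor sets $M_1,M_2\subseteq M$. We claim:
$$d_1,d_2,d_3,d_4\in M_1,\ v,v'\in M_2,\ d_1+d_2-d_3-d_4=v-v'\ \Longrightarrow\ v=v'. \tag{6}$$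
Suppose $v\ne v'$. Let $u_1,\dots,u_l$ be the distinct points among $d_1,\dots,d_4$, and collect equal terms: the left side becomes $\sum_{i\le l}m_iu_i$ with integers $m_i$ (possibly zero) and $1\le l\le4$. The points $u_1,\dots,u_l,v,v'$ of $M$ are distinct, because $M_1\cap M_2=\emptyset$. So this is a forbidden relation, a contradiction.

Next we thin out $M_1$. Since a nonempty relatively clopen subset of $M_1$ has at least two points, and points of $M_1$ have relatively clopen neighborhoods of arbitrarily small diameter, we can build a Cantor scheme $(F_s)$ of relatively clopen subsets of $M_1$ with $\operatorname{diam}F_s<r_{|s|}$. Its map is a homeomorphism of $2^\omega$ onto a Cantor set $C_1'\subseteq M_1$. Subtract a point of $C_1'$ to obtain a Cantor set $C_1\ni0$ and a homeomorphism $h:2^\omega\to C_1$ with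
$$\alpha|k=\beta|k\ \Longrightarrow\ \rho(h(\alpha),h(\beta))<r_k\qquad(k\in\omega). \tag{7}$$
Let
$$C_2=M_2,\qquad D=C_1-C_1,\qquad A_2=D.$$
Then $D$ is compact, $D=-D$ and $0\in D$. Since $C_1$ is a translate of $C_1'$, we have $D=C_1'-C_1'$. So each element of $D-D$ has the form $(c_1-c_2)-(c_3-c_4)=c_1+c_4-c_2-c_3$ with all $c_i\in M_1$. By (6), $(A_2-A_2)\cap(C_2-C_2)=\{0\}$, and Lemma 1 gives $|A_2\cap(C_2+x)|\le1$ for all $x$. Hence $A_2$ is a compact Haar-1 set.

## Steering thin sets into the coding sets

**Step 3: the index space $\mathcal G$.** *We collect all maps from case (ii) of Lemma 3 into one Polish space, so that "Borel in $g$" makes sense.*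

Let $C(2^\omega,X)$ be the space of continuous maps from $2^\omega$ to $X$ with the metric $\sup_\alpha\rho(g(\alpha),g'(\alpha))$; it is Polish. With $D$ and $r_k$ as above, let $\mathcal G\subseteq C(2^\omega,X)$ be the set of all $g$ that satisfy (G1) and (G2). Since $0\in D$, (G2) makes every $g\in\mathcal G$ injective.

*$\mathcal G$ is a $G_\delta$ set.* For fixed $k$, the set of pairs with $\alpha|k=\beta|k$ is compact. So the condition in (G1) says that the maximum of $\rho(g(\alpha),g(\beta))$ over this set is less than $r_k$, which is an open condition on $g$. Condition (G2) is the conjunction over $m\in\omega$ of the conditions "$g(\alpha)-g(\beta)\notin D$ whenever $\alpha|m\neq\beta|m$". The set of pairs with $\alpha|m\ne\beta|m$ is compact. So if $g$ satisfies the $m$-th condition, the compact set of these differences has some distance $\eta>0$ from the compact set $D$ (any $\eta>0$ will do if there are no such pairs). A map $g'$ with $\sup_\alpha\rho(g(\alpha),g'(\alpha))<\eta/2$ changes each difference by less than $\eta$, so it satisfies the condition too. Hence each of these conditions is open.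

Therefore $\mathcal G$ is Polish. Let $(V_n)_{n\in\omega}$ be a countable base of $\mathcal G$, and let $\psi(g)(n)=1$ if $g\in V_n$ and $\psi(g)(n)=0$ otherwise. Then $\psi:\mathcal G\to2^\omega$ is a Borel injection.

**Step 4: the translations $x(g)$.** *We move each compact set $g[2^\omega]+C_1$ into its own coding set, in a Borel way.*

**Lemma 5 (steering).** There is a Borel map $x:\mathcal G\to X$ with
$$x(g)+g[2^\omega]+C_1\subseteq H_{\psi(g)}\qquad\text{for all }g\in\mathcal G. \tag{8}$$

*Proof.* Fix $g$ and write $T=g[2^\omega]+C_1$.

*The $4^k$ centers.* For $k\in\omega$ and $(s,s')\in2^k\times2^k$ consider the point $g(s^\frown0^\infty)+h(s'^\frown0^\infty)$. There are $4^k=n_k$ pairs. List the points in a fixed order of the pairs as $w_1^k,\dots,w_{n_k}^k$. If $t=g(\alpha)+h(\alpha')\in T$, take the $j$ that belongs to $(\alpha|k,\alpha'|k)$. By (G1), (7) and (4),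
$$|t-w_j^k|<2r_k\le\delta_b/4\qquad\text{for all }b\in I_k. \tag{9}$$

*The corrections.* We define $e_b\in X$ by recursion on $b$, writing $x_b=\sum_{b'<b}e_{b'}$, so $x_0=0$. Let $b$ be the $j$-th element of $I_k$.

- If $\psi(g)(k)=1$, let $y$ be the first element of $Y_b$, in a fixed enumeration, with $\rho(y,w_j^k+x_b)<\varepsilon_b$. It exists by (5). Put $e_b=y-(w_j^k+x_b)$. Then $w_j^k+x_{b+1}=y\in Y_b$: the $j$-th scale of the block puts the $j$-th center exactly on the grid.
- If $\psi(g)(k)=0$, let $e_b$ be the first $a_b^i$ with $\operatorname{dist}(w_{j'}^k+x_b+a_b^i,Y_b)\ge2\delta_b$ for all $j'\le n_k$. It exists by Lemma 4, applied to $u_{j'}=w_{j'}^k+x_b$. All $n_k$ centers are now at distance at least $2\delta_b$ from $Y_b$.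

In both cases $|e_b|<\varepsilon_b$. As $\rho$ is complete and $\sum_b\varepsilon_b<\infty$, the series $x(g)=\sum_be_b$ converges. By (3), later corrections hardly disturb what was achieved at scale $b$:
$$|x(g)-x_{b+1}|\le\sum_{b'>b}\varepsilon_{b'}<\delta_b/4. \tag{10}$$

*Inclusion (8).* Let $t\in T$ and $k\in\omega$, and take $j$ as in (9). If $\psi(g)(k)=1$, let $b$ be the $j$-th element of $I_k$. Since $w_j^k+x_{b+1}\in Y_b$, (9) and (10) give
$$\operatorname{dist}(t+x(g),Y_b)\le|t-w_j^k|+|x(g)-x_{b+1}|<\delta_b/2,$$
so $t+x(g)\in H_1^k$. If $\psi(g)(k)=0$, then for every $b\in I_k$ we have $\operatorname{dist}(w_j^k+x_{b+1},Y_b)\ge2\delta_b$, hence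
$$\operatorname{dist}(t+x(g),Y_b)\ge2\delta_b-\delta_b/4-\delta_b/4>\delta_b,$$
so $t+x(g)\in H_0^k$. As $k$ was arbitrary, $t+x(g)\in H_{\psi(g)}$.

*Borel dependence on $g$.* Each $w_j^k$ is continuous in $g$, being an evaluation plus a constant. Suppose $x_b$ is Borel in $g$, with $b\in I_k$. The sets $\{g:\psi(g)(k)=1\}$ and $\{g:\psi(g)(k)=0\}$ are Borel. On each of them, the condition that a given $y\in Y_b$, or a given index $i$, is admissible is a Borel condition on $g$, because $\rho$ and $\operatorname{dist}(\cdot,Y_b)$ are continuous. So "this one is the first admissible" is Borel as well. Thus $\mathcal G$ splits into countably many Borel pieces, and on each piece $e_b$ is either constant or equal to $y-(w_j^k+x_b)$ with $y$ fixed. So $e_b$ and $x_{b+1}=x_b+e_b$ are Borel. Finally $x=\lim_bx_b$ is a pointwise limit of Borel maps into a metric space, hence Borel. $\square$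

## The set $A_1$

Put
$$A_1=\bigcup_{g\in\mathcal G}\big(x(g)+g[2^\omega]\big).$$

**Step 5: $A_1$ is Borel.** *This makes $A_1$ its own Borel hull.* Recall the Lusin–Souslin theorem: the image of a Polish space under an injective Borel map into a Polish space is Borel. The set $A_1$ is the image of
$$\Phi:\mathcal G\times2^\omega\to X,\qquad\Phi(g,\alpha)=x(g)+g(\alpha),$$
which is Borel, since $x$ is Borel and $(g,\alpha)\mapsto g(\alpha)$ is continuous. It is injective. Indeed, let $\Phi(g,\alpha)=\Phi(g',\alpha')=z$. Since $0\in C_1$, (8) gives $z\in H_{\psi(g)}\cap H_{\psi(g')}$. The sets $H_c$ are pairwise disjoint, so $\psi(g)=\psi(g')$ and $g=g'$. Then $g(\alpha)=g(\alpha')$, so $\alpha=\alpha'$. Hence $A_1$ is Borel.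

**Step 6: $A_1$ is Haar-1, with witness $C_1$.** *We verify the difference test (1) for $A_1$ and $C_1$.* Let $z=x(g)+g(\alpha)$ and $z'=x(g')+g'(\alpha')$ be points of $A_1$ with $z-z'=d-d'$, where $d,d'\in C_1$. Then $z+d'=z'+d$. By (8), the left side is in $H_{\psi(g)}$ and the right side is in $H_{\psi(g')}$. So $\psi(g)=\psi(g')$, and $g=g'$. Now $g(\alpha)-g(\alpha')=z-z'=d-d'\in D$, so $\alpha=\alpha'$ by (G2), and $z=z'$. Thus $(A_1-A_1)\cap(C_1-C_1)\subseteq\{0\}$, and Lemma 1 applies.

**Step 7: every Cantor set is caught.** *This finishes the proof of the Theorem.* Let $C\subseteq X$ be a Cantor set, and apply Lemma 3 with our $D$ and $r_k$.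

In case (i), there is a nonempty relatively clopen $U\subseteq C$ with $U-U\subseteq D$. Then $P=U$ is a Cantor set, and for any $p\in U$ we have $P-p\subseteq D=A_2$.

In case (ii), there is $g\in\mathcal G$ with $g[2^\omega]\subseteq C$. As $g$ is continuous and injective on a compact space, $P=g[2^\omega]$ is a Cantor set, and $P+x(g)\subseteq A_1$ by the definition of $A_1$.

So $C$ contains a Cantor set with a translate inside $A_1$ or $A_2$. This proves the Theorem, and the answer to the Question is no. $\blacksquare$

## Limits: two sets, compactness, measure and category

*Two sets.* The counterexample exists in every uncountable abelian Polish group and uses two sets. This is the smallest possible number, since a single Haar-finite set is Haar-countable. If we call $A$ *Haar-$n$* when some Borel hull $B$ and Cantor set $C$ satisfy $|(C+x)\cap B|\le n$ for all $x$, then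
$$\text{Haar-}1\ \subseteq\ \text{Haar-}n\ \subseteq\ \text{Haar-finite}\ \subseteq\ \text{Haar-countable}.$$
Both $A_1$ and $A_2$ are in the smallest of these classes, and $A_1\cup A_2$ is outside the largest. So in every such $X$, no family of sets that contains all Haar-1 sets and consists of Haar-countable sets is closed under unions of two sets.

*Compactness.* The set $A_2$ is compact, but $A_1$ cannot be taken compact in general. Suppose that $X$ is not locally compact. If all sets of a sequence are $\sigma$-compact, so is their union, and by Lemma 2 the union is Haar-1. So in such an $X$ a non-Haar-countable union of countably many Haar-finite sets cannot consist only of $\sigma$-compact sets. In particular the set $A_1$ of the Theorem is then not $\sigma$-compact.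

*Measure and category.* A set $A\subseteq X$ is *Haar-null* if it has a Borel hull $B$ and there is a Borel probability measure $\mu$ on $X$ with $\mu(B+x)=0$ for all $x$. It is *Haar-meager* if it has a Borel hull $B$ and there is a continuous map $f:Q\to X$, with $Q$ a nonempty compact metric space, such that $f^{-1}[B+x]$ is meager in $Q$ for all $x$. For example, the line $\mathbb R\times\{0\}$ in $\mathbb R^2$ is Haar-null by the uniform measure on $\{0\}\times[0,1]$, and Haar-meager by $f:[0,1]\to\mathbb R^2$, $f(t)=(0,t)$: each translate of the line contains at most one point of $\{0\}\times[0,1]$.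

**Proposition.** A countable union of Haar-countable sets (in particular, of Haar-finite sets) is both Haar-null and Haar-meager. So in the Theorem "not Haar-countable" cannot be strengthened to "not Haar-null" or "not Haar-meager".

*Proof.* Let $B$ be Borel and let $C$ be a Cantor set with all $(C+x)\cap B$ countable. Then $C\cap(B+x)$, a translate of $(C-x)\cap B$, is countable for every $x$. Take an atomless Borel probability measure on $C$, for instance the image of the coin-tossing measure on $2^\omega$. It vanishes on countable sets, hence on every translate of $B$, so $B$ is Haar-null. For the inclusion map $f:C\to X$, each preimage $f^{-1}[B+x]=C\cap(B+x)$ is countable, hence meager in $C$, as $C$ has no isolated points. So $B$ is Haar-meager. Thus every Haar-countable set is Haar-null and Haar-meager. In abelian Polish groups the Haar-null sets (Christensen, 1972) and the Haar-meager sets (Darji, 2013) form $\sigma$-ideals, so countable unions stay in both classes. $\square$
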